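# Edge mappings and minimal unavoidable graphs

## Single edges, small matchings and the two-edge path

Let every edge $e$ of a graph $H$ point to one other edge $f(e)$ of $H$. We look for a copy of a fixed graph $G$ in $H$ in which no edge points to another edge of the same copy. Call $H$ unavoidable for $G$ if such a copy exists however the pointers are chosen. A graph that contains an unavoidable graph is itself unavoidable, so everything is encoded in the minimal unavoidable graphs. The guess one would make first is that, for each $G$, finitely many minimal ones suffice. We fix the definitions and test this guess.

All graphs are finite and simple. A copy of $G$ in $H$ is a subgraph of $H$ isomorphic to $G$. We write $v_J,e_J$ or $v(J),e(J)$ for the numbers of vertices and edges of $J$, and $\delta(J)$ for its minimum degree.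

**Definition (edge mappings and free copies).** $F_{H,1}$ is the set of all maps $f:E(H)\to E(H)$ with $f(e)\ne e$ for all $e$; equivalently, $|f(e)\cap e|\le 1$ for all $e$. A subgraph $G'\subseteq H$ is $f$-free if $f(e)\notin E(G')$ for all $e\in E(G')$. If $G'$ is not $f$-free, we say that $f$ kills $G'$: some edge $e$ of $G'$ has $f(e)\in E(G')$.

**Definition (unavoidable, minimal unavoidable).** $H$ is unavoidable for $G$ if $H$ contains a copy of $G$ and every $f\in F_{H,1}$ leaves an $f$-free copy of $G$ in $H$. Otherwise $H$ is avoidable for $G$. $H$ is minimal unavoidable for $G$ if it is unavoidable and no proper subgraph of it is. $\mathcal M(G)$ is the set of minimal unavoidable graphs for $G$, up to isomorphism.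

We require a copy of $G$ because of one-edge graphs $H$: there $F_{H,1}$ is empty and the condition on $f$ holds vacuously.

Let us check monotonicity, for $G$ with at least one edge: if $H\subseteq Q$ and $H$ is unavoidable for $G$, then so is $Q$. If $e(H)=1$, then $G$ has one edge and every copy of $G$ is free. If $e(H)\ge 2$, take $f\in F_{Q,1}$ and let $f'(e)=f(e)$ when $f(e)\in E(H)$, and let $f'(e)$ be any other edge of $H$ when $f(e)\notin E(H)$. An $f'$-free copy of $G$ in $H$ is $f$-free, since values $f(e)$ outside $E(H)$ do no harm. Consequently subgraphs of avoidable graphs are avoidable.

For $G=K_2$ every edge is a free copy, because $f(e)\ne e$. So $\mathcal M(K_2)=\{K_2\}$ and the guess holds.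

For $G=2K_2$, two disjoint edges, an edge $e$ can kill only one copy, namely $\{e,f(e)\}$. A graph with more copies of $2K_2$ than edges is therefore unavoidable. The matching $4K_2$ has six copies and four edges, so it is unavoidable. Three edges never suffice: let them point around in a circle, $a\mapsto b\mapsto c\mapsto a$, and all three pairs are killed. Hence $4K_2\in\mathcal M(2K_2)$. Large stars bring nothing new here: $K_{1,2}\cup K_{1,3}$ has $6$ copies of $2K_2$ and $5$ edges, so it is already unavoidable, and no disjoint union of two larger stars can be minimal. The guess still looks good.

Now let $G=P_3$ be the path with two edges. Again $e$ kills at most the copy $\{e,f(e)\}$. For $\ell\ge1$ let $H_\ell$ be a path with $\ell$ edges with two extra pendant edges attached at each of its two ends $x,y$. It has $\ell+4$ edges. The number of pairs of edges sharing a vertex is $\sum_v\binom{\deg v}{2}=3+3+(\ell-1)=\ell+5$. So $H_\ell$ is unavoidable for $P_3$. In a proper subgraph of $H_\ell$ some edge is missing, so no component contains both $x$ and $y$ with degree $3$. Every component is thus a path or a tree with one vertex of degree $3$ and all other degrees at most $2$. On a path, let each edge point to the next edge in a fixed direction.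 On a tree with one vertex of degree $3$, let each edge point to the next edge towards that vertex, and let the three edges there point around in a circle. Give the remaining edges arbitrary values (if the subgraph has fewer than two edges, it contains no $P_3$ at all). All pairs of adjacent edges are killed, so the proper subgraph is avoidable. Hence $H_\ell\in\mathcal M(P_3)$ for every $\ell\ge1$: the list is infinite and the first guess is false.

The corrected guess is that matchings are the only exceptions. This is a conjecture in the paper from which the problem is taken, Yair Caro, Balázs Patkós, Zsolt Tuza, Máté Vizer, "Edge mappings of graphs: Turán type parameters", arXiv:2402.01006 (2024), and it is true.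

**Theorem 1.** Let $G$ be a graph with at least one edge and no isolated vertices. Then $\mathcal M(G)$ is finite if and only if $G=tK_2$ for some $t\ge1$.

For forests we quote the following known result.

**Fact 1 (forests).** If $F$ is a forest with no isolated vertices, then $\mathcal M(F)$ is finite if and only if $F=tK_2$ for some $t\ge 1$.

What remains is to show that $\mathcal M(G)$ is infinite whenever $G$ contains a cycle. The smallest such graph is the triangle.

## Triangles: an exact count through Hall's theorem

Recall Hall's theorem: in a bipartite graph with parts $A$ and $B$, there is an injection sending each $a\in A$ to one of its neighbors if and only if $|N(A')|\ge|A'|$ for all $A'\subseteq A$. In particular this holds if, for some $c\geq 1$, every vertex of $A$ has degree at least $c$ and every vertex of $B$ has degree at most $c$: counting edges at $A'$ gives $c|A'|\le c|N(A')|$.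

**Proposition 1.** $H$ is unavoidable for $K_3$ if and only if there is a set $\mathcal T$ of triangles of $H$ such that the triangles in $\mathcal T$ together contain fewer than $|\mathcal T|$ edges.

*Proof.* If $f$ kills a triangle $T$, some edge $e\in E(T)$ has $f(e)\in E(T)$. Two edges of a triangle determine the triangle, so each $e$ is responsible for at most one killed triangle. If $f$ kills all triangles, we obtain an injection $T\mapsto e_T\in E(T)$. Conversely, from such an injection define $f(e_T)$ to be another edge of $T$, and give the other edges arbitrary values; every triangle is killed. So if $H$ contains a triangle, $H$ is avoidable exactly when the injection exists, and Hall's theorem says when that is. If $H$ contains no triangle, it is avoidable and no such $\mathcal T$ exists. $\square$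

Two computations follow. In $K_5$ every edge lies in $3$ triangles and every triangle has $3$ edges, so the injection exists and $K_5$ is avoidable. In $K_6$ there are $20$ triangles and $15$ edges, so $K_6$ is unavoidable. If $K_6^-$ denotes $K_6$ minus one edge, it has $16$ triangles and $14$ edges, so it is unavoidable too.

In fact $K_6^-\in\mathcal M(K_3)$. A proper subgraph of $K_6^-$ lies in $K_6$ minus two edges, and we check both possibilities. If the two missing edges share a vertex $z$, then $z$ has degree $3$. Let its three edges point around in a circle; this kills all triangles at $z$, and the remaining $K_5$ is handled on its own edges. If the missing edges are $12$ and $34$, then the edges among $1,2,3,4$ form the $4$-cycle $1,3,2,4$; write $i^+$ for the successor of $i$ on it. The triangles are $5ii^+$, $6ii^+$ and $56i$, twelve in all. Assign to $5ii^+$ the edge $ii^+$, to $6ii^+$ the edge $6i$, and to $56i$ the edge $5i$. These twelve edges are distinct, so the graph is avoidable.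

One would like to carry this count over to every $G$. It stops at the sentence "two edges of a triangle determine the triangle". Already for $G=C_4$, two opposite edges of $K_4$ lie in two $4$-cycles, so one pointer can kill several copies and no injection is forced. Even for triangles, the criterion does not by itself produce infinitely many minimal graphs.

So we give up an exact criterion and use two one-sided tests. Suppose all members of $\mathcal M(G)$ had at most $m$ vertices. Then each unavoidable graph would contain an unavoidable subgraph on at most $m$ vertices. To refute this we want a graph $H$ such that

1. $H$ as a whole is unavoidable for $G$, and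
2. every subgraph of $H$ on at most $m$ vertices is avoidable for $G$.

We cannot get the second property by banning $G$ from small subgraphs, since $H$ must contain $G$. We need a notion of "locally sparse" that permits copies of $G$ and still forces avoidability. We treat the two properties in turn.

## Three colors force a free copy

Write $H\to(G)_r$ if every coloring of $E(H)$ with $r$ colors has a monochromatic copy of $G$. Recall that a graph in which every nonempty vertex set spans a subgraph with a vertex of degree at most $D$ is $(D+1)$-colorable: remove such a vertex, color the rest, and put it back.

**Lemma 1.** If $G$ contains a cycle and $H\to(G)_3$, then $H$ is unavoidable for $G$.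

*Proof.* The purpose is to turn the pointers into a coloring. $H$ contains a copy of $G$, since a constant coloring has a monochromatic copy. Let $f\in F_{H,1}$ and let $\Gamma$ be the graph with vertex set $E(H)$ and edges $\{e,f(e)\}$. Every nonempty $X\subseteq E(H)$ spans at most $|X|$ edges of $\Gamma$, because each spanned edge can be charged to an element $e\in X$ whose other end is $f(e)$, and each $e$ is charged at most once. So the average degree of $\Gamma[X]$ is at most $2$, and it has a vertex of degree at most $2$. Hence $\Gamma$ is $3$-colorable. This is a $3$-coloring of $E(H)$ in which $e$ and $f(e)$ always differ in color. A monochromatic copy of $G$ contains no pair $e,f(e)$, so it is $f$-free. $\square$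

## The parameter $m_2(G)$ and a densest subgraph $F$

**Definition ($m_2$).** For a graph $G$ with $v_G\ge3$,
$$m_2(G)=\max\Big\{\frac{e_J-1}{v_J-2}:J\subseteq G,\ v_J\ge 3\Big\}.$$

For example, $m_2(K_3)=2$, $m_2(K_4)=5/2$ (its three-vertex subgraphs give at most $2$, and its four-vertex subgraphs at most $5/2$), and the triangle with a pendant edge has $m_2=2$: the whole graph gives only $3/2$, the triangle inside gives $2$.

The parameter enters through the random graph $G(n,p)$, in which each of the $\binom n2$ possible edges is present independently with probability $p$. Put $p=Cn^{-1/d}$. If $(e_J-1)/(v_J-2)=d$, then $n^{v_J}p^{e_J}$ divided by $n^2p$ equals $C^{e_J-1}$, a constant. So, up to constant factors, $G(n,p)$ is expected to have as many copies of $J$ as edges.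

From here until the proof of Theorem 1 is complete, $G$ contains a cycle and $d:=m_2(G)$.

**Lemma 2.** There is $F\subseteq G$ with $v_F\ge 3$ and $\frac{e_F-1}{v_F-2}=d=m_2(F)$ such that either $F=K_3$ and $d=2$, or $v_F\ge4$, $\delta(F)>d$ and $\delta(F)\ge2$. Moreover $d>1$.

*Proof.* The purpose is to replace $G$, which may have vertices of degree $1$, by a subgraph with large minimum degree. If $C_\ell\subseteq G$, then $d\ge\frac{\ell-1}{\ell-2}>1$. Among all subgraphs attaining the maximum in $m_2(G)$, choose $F$ with $v_F$ minimum. Subgraphs of $F$ are subgraphs of $G$, so $m_2(F)=d$.

If $v_F=3$, then $e_F-1=d>1$, so $e_F=3$, $F=K_3$ and $d=2$.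

If $v_F\ge4$, let $u\in V(F)$. Then $F-u$ has at least three vertices, and by minimality of $v_F$ it does not attain the maximum:
$$e_F-\deg_F(u)-1<d(v_F-3)=d(v_F-2)-d=(e_F-1)-d.$$
So $\deg_F(u)>d>1$. Since $u$ was arbitrary, $\delta(F)>d$, and $\delta(F)\ge2$ because degrees are integers. $\square$

Fix such an $F$ for the rest of the notes. In both cases $\delta(F)\ge2$. For $F=K_3$ we have $\delta(F)=2=d$, with equality. This borderline case will need its own argument.

## Graphs of density at most $m_2(G)$ are avoidable

We want: if every nonempty subgraph $L'$ of $L$ has $e(L')\le d\,v(L')$, then $L$ is avoidable for $F$.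

Sparse graphs can be taken apart vertex by vertex, so the natural attempt is to order the vertices so that each has few edges to earlier ones ("back edges"), and to use $f$ separately on each set of back edges. In a copy of $F$, the last vertex sends at least $\delta=\delta(F)$ edges of the copy backwards. If each vertex had at most $2(\delta-1)$ back edges, we could split them into $\delta-1$ pairs and let the two edges of a pair point to each other. Two edges of the copy would lie in one pair, and the copy would be killed. But the hypothesis only gives average degree at most $2d$, and if $v_F\ge4$ we know $2d<2\delta$, so we get back degrees up to $2\delta-1$, one too many. This really happens: for $F=K_4$ we have $d=5/2$ and $\delta=3$, and $K_6$ satisfies the hypothesis, since a subgraph on $s\le6$ vertices has at most $\frac{s-1}{2}s\le\frac52s$ edges. The last vertex of $K_6$ has five back edges, while pairing permits four.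

What helps is that three edges pointing around in a circle kill all three pairs among them. With triples, $3(\delta-1)$ back edges are allowed, and $2\delta-1\le3(\delta-1)$ as soon as $\delta\ge2$. Blocks of four could not work in the same way: they have six pairs, and four pointers produce at most four.

For $F=K_3$ even this fails: $d=2$ permits average degree $4$, while $3(\delta-1)=3$. The graph $K_5$ has density exactly $10/5=2$ and all degrees equal to $4$, so the process does not even start on it. Here Proposition 1 shows the way: what peeling leaves over is $4$-regular, and Hall's theorem treats it like $K_5$.

**Lemma 3.** Let $L$ be a graph with $e(L')\le d\,v(L')$ for every subgraph $L'$ with at least one vertex. Then $L$ is not unavoidable for $F$, and hence not for $G$.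

*Proof.*

**Step 1: reduction to $F$.** This step disposes of $G$ and of trivial cases. Every copy of $G$ contains a copy of $F$, and a subgraph of an $f$-free graph is $f$-free. So if $f$ leaves no free copy of $F$, it leaves no free copy of $G$. If $L$ contains no copy of $F$, it contains no copy of $G$, and it is unavoidable for neither. So assume that $L$ contains a copy of $F$; then $e(L)\ge3$. We construct $f\in F_{L,1}$ that kills every copy of $F$. Edges whose value is not specified get any value $f(e)\ne e$.

**Step 2: blocks.** This step sets up the tool for back edges. Given a set $B$ of edges, partition it into $\lceil|B|/3\rceil$ blocks of size at most $3$, and let $f$ permute each block of size $2$ or $3$ cyclically. If $e\ne e'$ lie in the same block, then $f(e)=e'$ or $f(e')=e$. So every subgraph that contains two edges of one block is killed.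

**Step 3: the case $v_F\ge4$.** This step carries out the peeling. Write $\delta=\delta(F)$; by Lemma 2, $\delta>d$ and $\delta\ge2$. Every nonempty subgraph of $L$ has average degree at most $2d<2\delta$, so it has a vertex of degree at most $2\delta-1\le3(\delta-1)$. Delete such vertices one at a time until none is left, and list the vertices in reverse order of deletion as $x_1,\dots,x_n$. Let $B_i$ be the set of edges from $x_i$ to $\{x_1,\dots,x_{i-1}\}$. When $x_i$ was deleted, precisely $x_1,\dots,x_i$ were present, so $|B_i|\le3(\delta-1)$. The sets $B_i$ partition $E(L)$. Define $f$ on each $B_i$ by blocks; there are at most $\delta-1$ blocks in $B_i$.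

Let $F'$ be a copy of $F$ in $L$ and let $x_i$ be its last vertex in the ordering. All edges of $F'$ at $x_i$ lie in $B_i$, and there are at least $\delta$ of them. Two of them lie in one block, so $F'$ is killed.

**Step 4: peeling for $F=K_3$, $d=2$.** This step kills all triangles outside a dense core. Repeatedly delete vertices of degree at most $3$ until the remaining graph $K$, possibly empty, has $\delta(K)\ge4$. Order the deleted vertices in reverse order of deletion. Each deleted vertex $x$ has a set $B_x$ of at most $3$ edges to $V(K)$ and to earlier vertices in this order. The sets $B_x$ together with $E(K)$ partition $E(L)$; all edges of $L$ inside $V(K)$ belong to $K$. Define $f$ on each $B_x$ by blocks; there is at most one block, since $|B_x|\le3$.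

A triangle not contained in $K$ has a vertex outside $V(K)$. Let $x$ be the last such vertex in the order. Both triangle edges at $x$ lie in $B_x$, hence in one block, so the triangle is killed.

**Step 5: the core.** This step kills the triangles of $K$, using only values of $f$ on $E(K)$, which are still free. Suppose $K\ne\emptyset$. Then $e(K)\le2v(K)$, so the average degree is at most $4$, and $\delta(K)\ge4$ forces $K$ to be $4$-regular. An edge $uv$ of $K$ lies in at most $3$ triangles of $K$, as $u$ has only three neighbors other than $v$. Each triangle has exactly $3$ edges. By Hall's theorem there is an injection $T\mapsto e_T\in E(T)$ from the triangles of $K$ to $E(K)$. Let $f(e_T)$ be another edge of $T$; this is well defined because the $e_T$ are distinct. Every triangle of $K$ is killed. $\square$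

Passing from $G$ to $F$ mattered: in the triangle with a pendant edge, the last vertex of a copy may have only one back edge in that copy, whereas a vertex of $F$ always has at least $\delta(F)\ge2$ edges.

## Locally sparse Ramsey graphs and the proof of Theorem 1

We now need a graph that is Ramsey for $G$ with three colors and satisfies the hypothesis of Lemma 3 on all small vertex sets. The random graph at $p=Cn^{-1/m_2(G)}$ does both. The Ramsey part is a quoted theorem, from V. Rödl, A. Ruciński, *Threshold functions for Ramsey properties*, J. Amer. Math. Soc. 8 (1995) 917–942.

**Fact 2 (Rödl–Ruciński, 1-statement).** If $G$ contains a cycle and $r\ge2$, there is $C=C(G,r)$ such that for $p=Cn^{-1/m_2(G)}$, $\Pr[G(n,p)\to(G)_r]\to1$ as $n\to\infty$.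

**Lemma 4.** For all $m\ge 1$ and $r\ge2$ there is a graph $H$ with $H\to(G)_r$ such that every nonempty set $S$ of at most $m$ vertices spans at most $d|S|$ edges.

*Proof.* The purpose is to see that, at this $p$, small sets with more than $d|S|$ edges are unlikely. Let $p=Cn^{-1/d}$ with $C=C(G,r)$ from Fact 2, and $n$ large enough that $p\le1$. Fix integers $1\le s\le m$ and $ds<q\le\binom s2$. Consider pairs consisting of an $s$-set of vertices and $q$ edges of $G(n,p)$ inside it. There are at most $n^s$ choices of the set and at most $2^{s^2}$ choices of the $q$ potential edges, and these are all present with probability $p^q$. So the expected number of such pairs is at most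
$$n^s2^{s^2}p^q=2^{s^2}C^q\,n^{s-q/d}\to0,$$
because $q>ds$. The probability that such a pair exists is at most this expectation. There are finitely many pairs $(s,q)$, so with probability tending to $1$ none of them occurs, that is, every nonempty set $S$ with $|S|\le m$ spans at most $d|S|$ edges. By Fact 2, $G(n,p)\to(G)_r$ also holds with probability tending to $1$. For large $n$ both hold with positive probability, so a graph $H$ with both properties exists. $\square$

The same number $d$ appears in Lemma 3 and in Lemma 4: the local density that $G(n,p)$ stays below at this $p$ is exactly the density up to which Lemma 3 gives avoidability.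

**Proof of Theorem 1.** If $G$ is a forest, this is Fact 1. If $G$ contains a cycle, then $G\neq tK_2$, and we must show that $\mathcal M(G)$ is infinite.

Suppose it is finite, and let $m\ge1$ be at least the number of vertices of every member. Take $H$ from Lemma 4 with this $m$ and $r=3$. By Lemma 1, $H$ is unavoidable for $G$. Among the subgraphs of $H$ that are unavoidable for $G$, let $M$ have $v(M)+e(M)$ minimum. No proper subgraph of $M$ is unavoidable, so $M$ is minimal unavoidable and isomorphic to a member of $\mathcal M(G)$. Hence $v(M)\le m$. Every nonempty subgraph $L'\subseteq M$ has at most $m$ vertices, so $e(L')\le d\,v(L')$ by the choice of $H$. By Lemma 3, $M$ is not unavoidable for $G$, a contradiction. $\blacksquare$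

## Pointing to $k$ edges

The same proof, with more colors, handles maps that assign up to $k$ edges to each edge.

**Definition ($k$-unavoidable).** For $k\ge1$ let $\mathcal F_k(H)$ be the set of maps $f$ assigning to each $e\in E(H)$ a set $f(e)\subseteq E(H)\setminus\{e\}$ with $|f(e)|\le k$. A subgraph $G'\subseteq H$ is $f$-free if $f(e)\cap E(G')=\emptyset$ for all $e\in E(G')$. $H$ is $k$-unavoidable for $G$ if it contains a copy of $G$ and, for every $f\in\mathcal F_k(H)$, an $f$-free copy. $\mathcal M_k(G)$ is the set of minimal $k$-unavoidable graphs for $G$, up to isomorphism.

For $k=1$ this is the original notion. If $e(H)\ge2$, a map in $F_{H,1}$ is a map in $\mathcal F_1(H)$ with one-element values; conversely, a map $f\in\mathcal F_1(H)$ becomes a map in $F_{H,1}$ if each empty value is replaced by an arbitrary other edge, and this creates no new free copies. If $e(H)\le1$, both notions say only that $H$ contains a copy of $G$. So $\mathcal M_1=\mathcal M$. Since $\mathcal F_1(H)\subseteq\mathcal F_k(H)$, every $k$-unavoidable graph is $1$-unavoidable.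

The converse fails. $K_6$ is $1$-unavoidable for $K_3$, but not $2$-unavoidable. With two values, each edge $e$ can kill two of its triangles. Take two copies of each edge of $K_6$ and apply Hall's theorem: each edge lies in $4$ triangles, so a set $\mathcal T$ of triangles that together contain $N$ edges satisfies $3|\mathcal T|\le4N$, hence $|\mathcal T|\le2N$. So all triangles can be distributed to their edges, at most two per edge, and each edge kills the triangles it received.

**Definition (local density).** For $m\ge1$ let $\rho_m(H)=\max\{e(H[S])/|S|:\emptyset\ne S\subseteq V(H),\ |S|\le m\}$.

For instance, $\rho_m(K_n)=(m-1)/2$ for $m\le n$.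

**Theorem 2.** Let $k\ge1$.

1. If $G$ contains a cycle and has no isolated vertices, then $\mathcal M_k(G)$ is infinite.
2. For every $t\ge1$, $\mathcal M_k(tK_2)$ is finite.
3. Let $G$ contain a cycle, let $d=m_2(G)$, and let $F$ be as in Lemma 2. For all $m\ge v_F$,
$$d-\frac{2d-1}{m+3-v_F}\ \le\ \inf\{\rho_m(H): H\ k\text{-unavoidable for }G\}\ \le\ d .$$
So this infimum tends to $m_2(G)$ as $m\to\infty$, for every $k$.

For $k\ge2$ nothing is claimed about forests that are not matchings; for $k=1$ they are covered by Fact 1. Part 2 with $k=1$ reproves the finiteness direction of Fact 1.

**Lemma 5.** For $f\in\mathcal F_k(H)$, $E(H)$ can be partitioned into $2k+1$ $f$-free classes, some possibly empty. Hence $H\to(G)_{2k+1}$ implies that $H$ is $k$-unavoidable for $G$.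

*Proof.* The purpose is again to turn $f$ into a coloring. Let $\Gamma$ be the graph on $E(H)$ with edges $\{e,e'\}$ for $e'\in f(e)$. A nonempty $X\subseteq E(H)$ spans at most $k|X|$ edges of $\Gamma$: charge each spanned edge to an $e\in X$ with the other end in $f(e)$; each $e$ is charged at most $k$ times. So $\Gamma[X]$ has average degree at most $2k$ and a vertex of degree at most $2k$. Hence $\Gamma$ is $(2k+1)$-colorable, and its color classes are $f$-free. If $H\to(G)_{2k+1}$, this coloring has a monochromatic copy of $G$, which is $f$-free. $\square$

**Proof of part 1 and of the upper bound in part 3.** Let $m\ge1$ and let $H$ be the graph of Lemma 4 with $r=2k+1$. By Lemma 5 it is $k$-unavoidable for $G$, and $\rho_m(H)\le d$ by construction. This is the upper bound in part 3.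

A subgraph $L$ of $H$ on at most $m$ vertices satisfies the hypothesis of Lemma 3, so it is not $1$-unavoidable for $G$ and thus not $k$-unavoidable. Choose a $k$-unavoidable subgraph $M$ of $H$ with $v(M)+e(M)$ minimum. It is minimal $k$-unavoidable, and it has more than $m$ vertices. Since $m$ was arbitrary, $\mathcal M_k(G)$ has members with arbitrarily many vertices and is infinite. $\square$

## Overlapping copies of $F$ force local density close to $m_2(G)$

For the lower bound in part 3, Lemma 3 helps only when there is a small unavoidable subgraph: then some subgraph on at most $m$ vertices has density above $d$. If all unavoidable subgraphs are large, Lemma 3 only yields a dense subgraph that may have more than $m$ vertices. In that case we build a subgraph on about $m$ vertices from overlapping copies of $F$. Each new copy shares an edge with what is already there, and the maximality of $F$ in the definition of $m_2$ makes it contribute at least $d$ new edges per new vertex.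

As a check, let $G=K_3$ and $m=3$. Then $d=2$, $v_F=3$, and the lower bound is $2-\frac33=1$. Indeed every graph with a triangle has $\rho_3=1$.

**Proof of the lower bound in part 3.** Let $m\ge v_F$ and let $H$ be $k$-unavoidable for $G$.

**Step 1: a minimal subgraph for $F$.** This step replaces $G$ by $F$ and $H$ by a minimal graph. Copies of $G$ contain copies of $F$, so $H$ is $k$-unavoidable for $F$. Let $M\subseteq H$ be minimal $k$-unavoidable for $F$. It has no isolated vertices: since $\delta(F)\ge2$, no copy of $F$ uses an isolated vertex of $M$, so deleting it would leave a $k$-unavoidable graph.

**Step 2: the case $v(M)\le m$.** This step applies Lemma 3 directly. $M$ is $1$-unavoidable for $F$, so by Lemma 3 some nonempty $L'\subseteq M$ has $e(L')>d\,v(L')$. As $v(L')\le m$, we get $\rho_m(H)>d$, which is more than required because $2d-1>0$. From now on $v(M)>m$.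

**Step 3: copies of $F$ cannot be separated.** This step provides the overlaps. We claim that there is no partition $E(M)=E_1\cup E_2$ into nonempty sets such that every copy of $F$ in $M$ has all its edges in $E_1$ or all in $E_2$. Suppose there is one. Let $M_i$ be the subgraph formed by the edges $E_i$ and their ends. It is a proper subgraph of $M$, so it is not $k$-unavoidable for $F$. Hence there is $f_i\in\mathcal F_k(M_i)$ without $f_i$-free copies of $F$ in $M_i$; if $M_i$ contains no copy of $F$, take $f_i\equiv\emptyset$. The map $f_1\cup f_2$, equal to $f_i$ on $E_i$, belongs to $\mathcal F_k(M)$. Every copy of $F$ in $M$ lies in $M_1$ or in $M_2$, so none is free. This contradicts the choice of $M$.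

**Step 4: building up $M$.** This step defines the growing subgraphs. Let $J_0\subseteq M$ be a copy of $F$. As long as $E(J_i)\ne E(M)$, Step 3 with $E_1=E(J_i)$ and $E_2=E(M)\setminus E(J_i)$ gives a copy $F'$ of $F$ in $M$ with an edge in $J_i$ and an edge outside $J_i$. Put $J_{i+1}=J_i\cup F'$. The number of edges grows, so the process stops, with $E(J_i)=E(M)$; since $M$ has no isolated vertices, then $J_i=M$.

**Step 5: edges per vertex.** This step shows by induction that
$$e(J_i)-1\ge d\,(v(J_i)-2)\qquad\text{for all } i. \tag{1}$$
For $i=0$ there is equality, by the choice of $F$. For the induction step let $I=F'\cap J_i$, so $v_I\ge2$ and $e_I\ge1$. Then $e_I-1\le d(v_I-2)$: if $v_I\ge3$, this holds because $I$ is isomorphic to a subgraph of $F$ and $m_2(F)=d$; if $v_I=2$, then $e_I=1$ and both sides are $0$. The number of new edges is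
$$e_F-e_I=(e_F-1)-(e_I-1)\ \ge\ d(v_F-2)-d(v_I-2)=d(v_F-v_I),$$
which is $d$ times the number of new vertices. So (1) passes from $J_i$ to $J_{i+1}$.

**Step 6: stopping just below $m$ vertices.** This step reads off the bound. The process starts with $v_F\le m$ vertices and ends with $v(M)>m$. Each step adds $v_F-v_I\le v_F-2$ vertices. Let $J$ be the last $J_i$ with $v(J)\le m$. The next graph has at least $m+1$ vertices, so $v(J)\ge m+1-(v_F-2)=m+3-v_F$. By (1), $e(J)\ge d\,v(J)-(2d-1)$. Hence
$$\rho_m(H)\ \ge\ \frac{e(J)}{v(J)}\ \ge\ d-\frac{2d-1}{v(J)}\ \ge\ d-\frac{2d-1}{m+3-v_F}.\qquad\square$$

## Finitely many minimal graphs for matchings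

It remains to prove part 2 of Theorem 2. Let $H\in\mathcal M_k(tK_2)$. If $H$ has a large matching, that matching alone is $k$-unavoidable, and minimality finishes the argument. Otherwise a bounded set $U$ of vertices covers all edges, and $H$ can be large only because some vertices of $U$ have huge degree. The natural plan is to fix a threshold $D$, keep all edges that avoid the vertices of degree at least $D$ (there are at most $|U|D$ of these), and trim the stars at the vertices of degree at least $D$ to bounded size.

To show that the trimmed graph $H'$ is still $k$-unavoidable, we take a map $f$ on $H'$, transfer it to a map on $H$, find a free matching in $H$, and replace its edges at high-degree vertices by edges of $H'$. For the replacement we need many edges at each high-degree vertex $b$ that point to the same edges among those kept. By pigeonhole this requires $\deg b$ to be large compared with the number of kept edges, hence large compared with $|U|D$ and not merely at least $D$. A vertex of degree slightly above $D$ is then neither low nor high, and no single fixed threshold avoids this. The remedy is a long, rapidly increasing sequence of thresholds. There are only $|U|$ degrees to place, so some interval between consecutive thresholds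 contains none of them.

**Proof of part 2.** Since $tK_2$ has no isolated vertices, minimality shows that $H$ has none either. So $v(H)\le2e(H)$, and it suffices to bound $e(H)$ in terms of $t$ and $k$. Put $N=(2k+1)t$.

**Step 1: a large matching.** This step settles the case in which $H$ contains a matching $X$ with $N$ edges. For $f\in\mathcal F_k(X)$, Lemma 5 partitions $E(X)$ into $2k+1$ $f$-free classes. One class has at least $t$ edges, and any $t$ of them form an $f$-free copy of $tK_2$. So $X$ is $k$-unavoidable for $tK_2$. By minimality $H=X$ and $e(H)=N$. From now on $H$ has no matching with $N$ edges.

**Step 2: a vertex cover and a gap in its degrees.** This step splits the cover into low and high vertices. The vertices of a maximal matching form a vertex cover $U$ with $|U|\le s:=2N$. Let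
$$q=tk+1,\qquad Q(x)=(x+1)^k\big((k+2)t+tq\big),\qquad a_0=s+1,\qquad a_{i+1}=s+Q(sa_i).$$
Since $Q(x)\geq x+1$ for $x\ge 0$, we have $a_{i+1}>sa_i\ge a_i$, so the intervals $[a_0,a_1),\dots,[a_s,a_{s+1})$ are disjoint. There are $s+1$ of them and at most $s$ vertices in $U$. So for some $0\le i\le s$ no vertex of $U$ has degree in $[a_i,a_{i+1})$. Fix this $i$, and let
$$B=\{u\in U:\deg u\ge a_{i+1}\},\qquad x=sa_i .$$

**Step 3: the trimmed graph.** This step defines a subgraph $H'$ of bounded size. Let $R$ be the set of edges of $H$ not meeting $B$. Each edge of $R$ meets $U\setminus B$, whose vertices have degree less than $a_i$, so $|R|\le sa_i=x$. Each $b\in B$ has at least $a_{i+1}-s=Q(x)$ neighbors outside $U$. Let $P_b$ be a set of $Q(x)$ edges from $b$ to vertices outside $U$. Let $H'\subseteq H$ be formed by the edges $R\cup\bigcup_{b\in B}P_b$. Then $e(H')\le x+sQ(x)$. This is bounded in terms of $t$ and $k$, because $x=sa_i$ is one of $s+1$ numbers that depend only on $t$ and $k$.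

We show that $H'$ is $k$-unavoidable for $tK_2$. Then $H=H'$ by minimality, and $e(H)$ is bounded. So let $f\in\mathcal F_k(H')$; we need an $f$-free matching with $t$ edges in $H'$. (This includes the existence of a copy of $tK_2$, by taking $f\equiv\emptyset$.)

**Step 4: typical edges at each $b$.** This step finds many edges at $b$ that point to the same part of $R$. The set $R$ has at most $(x+1)^k$ subsets of size at most $k$, since each can be written as a $k$-tuple of elements of $R$ and blanks. So for each $b\in B$ pigeonhole gives a set $S_b\subseteq R$ with $|S_b|\le k$ and a set $P'_b\subseteq P_b$ with
$$|P'_b|\ge\frac{Q(x)}{(x+1)^k}=(k+2)t+tq$$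
such that $f(e)\cap R=S_b$ for all $e\in P'_b$.

**Step 5: transferring $f$ to $H$.** This step uses the unavoidability of $H$. Define $\tilde f\in\mathcal F_k(H)$ as follows. For $e\in R$ put $\tilde f(e)=f(e)\cap R$. For an edge $e$ of $H$ meeting $B$, choose an endpoint $b(e)\in B$ and put $\tilde f(e)=S_{b(e)}$. In the first case $e\notin f(e)$; in the second case $e\notin R\supseteq S_{b(e)}$. So $\tilde f\in\mathcal F_k(H)$.

Since $H$ is $k$-unavoidable, it has an $\tilde f$-free matching with $t$ edges. It consists of a set $M_0\subseteq R$ of $j$ edges and of edges $e_1,\dots,e_{t-j}$ meeting $B$. The vertices $b_i:=b(e_i)$ are distinct, because the $e_i$ are disjoint. (The index $i$ no longer refers to the thresholds.) By $\tilde f$-freeness,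
$$f(e)\cap M_0=\emptyset\ \text{ for } e\in M_0,\qquad S_{b_i}\cap M_0=\emptyset\ \text{ for all } i. \tag{2}$$
The first statement uses $M_0\subseteq R$. The edges $e_i$ need not belong to $H'$; they are replaced next.

**Step 6: candidates for the replacement.** This step ensures that replacement edges are disjoint from $M_0$ and from each other and are not pointed to by $M_0$. We choose one after another sets $P''_i\subseteq P'_{b_i}$ with $|P''_i|=q$, for $1\le i\le t-j$, such that the endpoints outside $U$ of all edges in $\bigcup_iP''_i$ are distinct and not in $V(M_0)$, and no edge of $\bigcup_iP''_i$ lies in $\bigcup_{e\in M_0}f(e)$. The edges of $P'_{b_i}$ have distinct endpoints outside $U$, so each forbidden endpoint excludes at most one of them. When $P''_i$ is chosen, at most $2t$ edges are excluded because of $V(M_0)$, at most $kt$ because of $\bigcup_{e\in M_0}f(e)$, and at most $(t-1)q$ because of earlier sets. Of the at least $(k+2)t+tq$ edges in $P'_{b_i}$, at least $q$ remain.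

**Step 7: a random choice.** This step prevents the replacement edges from pointing to each other. Choose $g_i\in P''_i$ independently and uniformly at random. The sets $P''_l$ are disjoint. So for fixed $i$, conditionally on $g_i$, the probability that $g_l\in f(g_i)$ for some $l\ne i$ is at most
$$\sum_{l\ne i}\frac{|f(g_i)\cap P''_l|}{q}\le\frac kq .$$
The probability that this happens for some $i$ is at most $tk/q=tk/(tk+1)<1$. Fix an outcome for which it does not happen.

**Step 8: verification.** This step checks that $M_0\cup\{g_1,\dots,g_{t-j}\}$, which lies in $H'$, is an $f$-free matching with $t$ edges. It is a matching: the $b_i\in B$ are distinct, the edges of $M_0\subseteq R$ avoid $B$, and the other endpoints of the $g_i$ are distinct, outside $U$, and outside $V(M_0)$. It has $j+(t-j)=t$ edges. It is $f$-free. For $e\in M_0$ we have $f(e)\cap M_0=\emptyset$ by (2), and $g_i\notin f(e)$ for all $i$ by Step 6. For $g_i$ we have $f(g_i)\cap M_0=f(g_i)\cap R\cap M_0=S_{b_i}\cap M_0=\emptyset$ by Step 4 and (2). Finally $g_l\notin f(g_i)$ for $l\ne i$ by Step 7, and $g_i\notin f(g_i)$ by definition of $\mathcal F_k(H')$.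

So $H'$ is $k$-unavoidable for $tK_2$, and $H=H'$ has at most $x+sQ(x)$ edges. Hence $\mathcal M_k(tK_2)$ is finite. $\blacksquare$
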